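\title{Contracting planar null sets into finitely many segments}

\begin{abstract}
We prove that for every compact set $C\subset\mathbb{R}^2$ of Lebesgue measure zero and every $\varepsilon>0$ there is a $1$-Lipschitz map that moves the points of $C$ by at most $\varepsilon$ and sends $C$ into a finite union of line segments. The map is piecewise affine, is defined on the whole plane, and sends a neighborhood of $C$ into the segments. For an arbitrary norm on the plane, the sets that admit such maps for all $\varepsilon$ are exactly the bounded sets with null closure. The proof collapses thin strips around Lipschitz graphs in $N$ directions. Each direction costs a Lipschitz factor $1+O(N^{-2})$, however many strips are used, and a homothety absorbs the total factor $1+O(1/N)$.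
\end{abstract}

\section{Introduction}

Throughout, $\lambda^d$ is $d$-dimensional Lebesgue measure, a planar set is \emph{null} if its $\lambda^2$-measure is zero, $|\cdot|$ is the Euclidean norm, and a \emph{contraction} is a map $f$ with $|f(x)-f(y)|\le|x-y|$ for all $x,y$ in its domain. A point counts as a degenerate segment. The following question comes from \cite{BEM}.

\begin{quote}
Let $C\subset\mathbb{R}^2$ be compact and null, and let $\varepsilon>0$. Is there a contraction $f\colon C\to\mathbb{R}^2$ such that $|f(x)-x|\le\varepsilon$ for all $x\in C$ and $f(C)$ can be covered by finitely many line segments?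
\end{quote}

The model is a fact about the line. Let $A\subset\mathbb{R}$ be compact with $\lambda^1(A)=0$, cover $A$ by a finite union $U$ of bounded open intervals with $\lambda^1(U)\le\varepsilon$, and put $g(x)=x-\lambda^1(U\cap(-\infty,x])$. For $x<x'$ we have $g(x')-g(x)=\lambda^1((x,x']\setminus U)\in[0,x'-x]$. So $g$ is a contraction, it moves points by at most $\varepsilon$, and it is constant on each interval of $U$; hence $g(A)$ is finite. In the plane a finite image is too much to ask: if $C$ is a segment of length greater than $2\varepsilon$, then $f(C)$ is connected and has two distinct points. Finite unions of segments are the next simplest target. They suffice for product sets: if $C\subset(A\times[0,1])\cup([0,1]\times A)$, then $(x,y)\mapsto(g(x),g(y))$ is a contraction that moves points by at most $\sqrt2\,\varepsilon$ and maps $C$ into a finite grid of segments.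

This suggests the answer yes, and a method: cover $C$ by thin strips of small total width and collapse each strip to a broken line. There is also reason for doubt. The map $(x,y)\mapsto(x,sx)$, which collapses a strip vertically onto a line of slope $s$, stretches horizontal vectors by $\sqrt{1+s^2}>1$. A null set such as $\{p:|p|\in A\}$, a union of concentric circles, contains curves in all directions, so slopes cannot be avoided by a choice of axes. The number of strips is not bounded in advance either, so the stretching factors might accumulate. Nevertheless the answer is yes.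

A \emph{cell} is an intersection of finitely many closed half-planes with nonempty interior, that is, a closed convex, possibly unbounded polygon; the whole plane is a cell. A map defined on $\mathbb{R}^2$, with values in $\mathbb{R}^2$ or $\mathbb{R}$, is \emph{piecewise affine} if it is continuous and $\mathbb{R}^2$ is a finite union of cells on each of which the map is affine.

\begin{theorem}\label{thm:main}
Let $C\subset\mathbb{R}^2$ be compact and null and let $\varepsilon>0$. There is a piecewise affine contraction $f\colon\mathbb{R}^2\to\mathbb{R}^2$ such that $|f(x)-x|\le\varepsilon$ for $x\in C$ and $f$ maps a neighborhood of $C$ into a finite union of segments.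
\end{theorem}

Restricting $f$ to $C$ answers the question. The hypothesis that $C$ is null cannot be weakened, and the Euclidean norm plays no special role.

\begin{theorem}\label{thm:class}
Let $\|\cdot\|$ be a norm on $\mathbb{R}^2$, let Lipschitz constants be taken with respect to $\|\cdot\|$, and let $E\subset\mathbb{R}^2$. The following are equivalent.
\begin{enumerate}
\item[(1)] $E$ is bounded and $\lambda^2(\overline{E})=0$.
\item[(2)] For every $\varepsilon>0$ there is a $1$-Lipschitz map $f\colon E\to\mathbb{R}^2$ with $\|f(x)-x\|\le\varepsilon$ on $E$ and $f(E)$ covered by finitely many segments.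
\item[(3)] There is $L<\infty$ such that for every $\varepsilon>0$ there is an $L$-Lipschitz map $f\colon E\to\mathbb{R}^2$ with $\|f(x)-x\|\le\varepsilon$ on $E$ and $f(E)$ contained in a compact null set.
\end{enumerate}
\end{theorem}

In particular, a compact set $C\subset\mathbb{R}^2$ has the property in the question for every $\varepsilon>0$ if and only if $\lambda^2(C)=0$. The closure in (1) matters: the null set $\mathbb{Q}^2\cap[0,1]^2$ fails (1), hence also (2) and (3).

Section~\ref{sec:cross} shows the mechanism on two crossing lines. Sections~\ref{sec:collapse}--\ref{sec:N} construct, for an arbitrary norm, a map whose Lipschitz constant is a product of one factor per direction. Sections~\ref{sec:euclid} and~\ref{sec:norm} choose the directions so that this product is close to $1$, and Section~\ref{sec:nec} proves that (3) implies (1).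

\section{Two crossing lines}\label{sec:cross}

Let $\psi\colon\mathbb{R}\to\mathbb{R}$ be piecewise linear (always with finitely many pieces) and $w>0$. The \emph{collapse} of the strip $S=\{(x,y):|y-\psi(x)|<w\}$ is the map $c_{\psi,w}(x,y)=(x,h(x,y))$ with
\begin{equation}\label{eq:collapse}
h(x,y)=\begin{cases} y-w, & y\ge\psi(x)+w,\\ \psi(x), & |y-\psi(x)|\le w,\\ y+w, & y\le\psi(x)-w.\end{cases}
\end{equation}
On each vertical line it acts as the map $g$ of the introduction does, up to a shift: it shrinks one interval to a point and closes the gap. It maps $S$ into the graph of $\psi$ and moves points by at most $w$. Its linear parts are the identity $I$ outside the strip and, inside, the projections $P_s(x,y)=(x,sx)$, where $s$ is a slope of $\psi$. Since $|P_s(x,y)|=|x|\sqrt{1+s^2}$, the operator norm of $P_s$ is $\sqrt{1+s^2}$, and a piecewise affine map is Lipschitz with the largest norm of its linear parts as constant (see \eqref{eq:convex} below).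

Fix $\sigma>0$ and let us collapse both strips $S_\pm=\{|y\mp\sigma x|<w\}$. First apply $c_0=c_{\psi_0,w}$ with $\psi_0(x)=\sigma x$. On the line $y=-\sigma x$ we have $y-\psi_0(x)=-2\sigma x$, so by \eqref{eq:collapse} this line is mapped onto the graph of
\[
\psi_1(x)=\begin{cases}-\sigma x-w, & x\le -w/(2\sigma),\\ \sigma x, & |x|\le w/(2\sigma),\\ -\sigma x+w, & x\ge w/(2\sigma);\end{cases}
\]
see Figure~\ref{fig:cross}. The line has been bent, but it is still the graph of a $\sigma$-Lipschitz function. As $h$ is $1$-Lipschitz in $y$, the strip $S_-$ is mapped into $\{|y-\psi_1(x)|<w\}$, which we collapse by $c_1=c_{\psi_1,w}$. The map $F=c_1\circ c_0$ moves points by at most $2w$, sends $S_-$ into the graph of $\psi_1$, and sends $S_+$ into the image of a line under $c_1$, which is again a broken line.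

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!20] (-2.4,-1.8) -- (2.4,0.6) -- (2.4,1.8) -- (-2.4,-0.6) -- cycle;
\draw[dashed] (-2.4,-1.2) -- (2.4,1.2);
\draw[thick] (-2.4,1.2) -- (2.4,-1.2);
\draw[->] (2.9,0) -- node[above] {$c_0$} (3.9,0);
\begin{scope}[xshift=6.8cm]
\draw[dashed] (-2.4,-1.2) -- (2.4,1.2);
\draw[thick] (-2.4,0.6) -- (-0.6,-0.3) -- (0.6,0.3) -- (2.4,-0.6);
\end{scope}
\end{tikzpicture}
\caption{The shaded strip around the dashed line $y=\sigma x$ is collapsed vertically onto that line, and the regions above and below it are translated. The solid line $y=-\sigma x$ becomes a broken line with slopes $-\sigma,\sigma,-\sigma$, which is still the graph of a $\sigma$-Lipschitz function.}\label{fig:cross}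
\end{figure}

Multiplying Lipschitz constants gives the bound $1+\sigma^2$ for $F$, and $(1+\sigma^2)^{t/2}$ for $t$ collapses. The truth is better. Since $P_{s'}$ depends only on $x$ and $P_s$ preserves $x$,
\begin{equation}\label{eq:semigroup}
P_{s'}P_s=P_{s'}.
\end{equation}
Hence the linear parts of $F$ are again among $I,P_\sigma,P_{-\sigma}$, and $F$ is $\sqrt{1+\sigma^2}$-Lipschitz. The factor is paid once for the direction, not once for each strip.

Now count. If $\sigma=\tan\alpha$, the factor is $1/\cos\alpha=1+O(\alpha^2)$, and it takes care of graphs whose slopes stay within the angle $\alpha$ of the horizontal. Rotated copies of this cone cover all directions when there are $N\approx 1/\alpha$ of them, up to a constant, and the total factor is $(1+O(N^{-2}))^N=1+O(1/N)$. Dividing the map by this factor gives a contraction and moves the points of a bounded set by $O(1/N)$ only.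

Two difficulties remain. For a general null set the strips have to be found, with small total width. And collapses respect only their own cone of directions: $c_0$ maps a line $y=kx$ with $k>\sigma$ to a broken line with slopes $k,\sigma,k$, which no longer stays in a narrow cone around the direction $(1,k)$. So the directions must be treated one after the other, and one must make sure that later steps do not undo the earlier ones.

\section{Collapses in one direction}\label{sec:collapse}

In Sections~\ref{sec:collapse}--\ref{sec:N} we fix a norm $\|\cdot\|$ on $\mathbb{R}^2$; distances, Lipschitz constants of planar maps and operator norms refer to it, and $\|F-\mathrm{id}\|_\infty=\sup_p\|F(p)-p\|$. Call a set \emph{polygonal} if it is contained in a finite union of segments. We say that $F\colon\mathbb{R}^2\to\mathbb{R}^2$ \emph{straightens} a set $K$ if $F$ is piecewise affine and $F(V)$ is polygonal for some open $V\supset K$.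

\begin{lemma}\label{lem:pa}
Let $\Phi,F\colon\mathbb{R}^2\to\mathbb{R}^2$ be piecewise affine.
\begin{enumerate}
\item[(a)] $F\circ\Phi$ is piecewise affine, with cells on which its linear part is the product of a linear part of $F$ and a linear part of $\Phi$.
\item[(b)] $F$ maps polygonal sets to polygonal sets.
\item[(c)] If $O$ is open, $\Phi(O)$ is polygonal and $F$ straightens $\Phi(K\setminus O)$, then $F\circ\Phi$ straightens $K$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For cells $G$ of $\Phi$ and $G'$ of $F$, the set $G\cap\Phi^{-1}(G')$ is a finite intersection of closed half-planes, because $\Phi$ is affine on $G$, and on it $F\circ\Phi$ is a composition of two affine maps. These sets cover the plane. Those without interior are convex, so they lie in lines; the union of the others is closed and contains the complement of finitely many lines, so it is the whole plane.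

(b) A segment meets each cell in a segment or not at all, and an affine image of a segment is a segment.

(c) Let $V'\supset\Phi(K\setminus O)$ be open with $F(V')$ polygonal. Then $V=O\cup\Phi^{-1}(V')$ is open, contains $K$, and $F(\Phi(V))\subset F(\Phi(O))\cup F(V')$ is polygonal by (b).
\end{proof}

A \emph{frame} is a basis $(u,v)$ of $\mathbb{R}^2$ with $\|u\|=\|v\|=1$. We write $p=x(p)u+y(p)v$ and, when the frame is fixed, identify $p$ with $(x(p),y(p))$; note that $\|p\|\le|x(p)|+|y(p)|$. The projections $P_s$, graphs, strips and the collapses \eqref{eq:collapse} are understood in these coordinates, so that $P_s(xu+yv)=x(u+sv)$. For $\sigma>0$ put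
\[
\Lambda(u,v,\sigma)=\sup_{|s|\le\sigma}\|P_s\|.
\]
This number is at least $1$ because $P_s$ fixes $u+sv$. For an orthonormal frame and the Euclidean norm it equals $\sqrt{1+\sigma^2}$. Identity \eqref{eq:semigroup} suggests the right class of maps.

\begin{definition}
$\mathcal{H}(u,v,\sigma)$ is the set of piecewise affine maps of the form $\Phi(x,y)=(x,h(x,y))$ having cells on each of which the linear part of $\Phi$ is $I$ or $P_s$ for some $|s|\le\sigma$.
\end{definition}

\begin{lemma}\label{lem:H}
Let $\Phi=(x,h)\in\mathcal{H}(u,v,\sigma)$, and let $\Delta x,\Delta y,\Delta h$ denote the differences of values at two points.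
\begin{enumerate}
\item[(a)] $\Phi$ is $\Lambda(u,v,\sigma)$-Lipschitz.
\item[(b)] $|\Delta h|\le\max(|\Delta y|,\sigma|\Delta x|)$. In particular $|\Delta h|\le\sigma|\Delta x|$ if $|\Delta y|\le\sigma|\Delta x|$.
\item[(c)] $\mathcal{H}(u,v,\sigma)$ is closed under composition.
\item[(d)] If $\psi$ is piecewise linear and $\sigma$-Lipschitz and $w>0$, then $c_{\psi,w}\in\mathcal{H}(u,v,\sigma)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $p,p'\in\mathbb{R}^2$. The cells cut the segment from $p$ to $p'$ into finitely many subsegments, each contained in one cell. If the $i$th subsegment has increment $\tau_i(p'-p)$ and $A_i$ is the linear part on its cell, then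
\begin{equation}\label{eq:convex}
\Phi(p')-\Phi(p)=\sum_i\tau_iA_i(p'-p),\qquad \tau_i\ge0,\quad\sum_i\tau_i=1 .
\end{equation}
Since $\|A_i\|\le\Lambda(u,v,\sigma)$, this gives (a). The $y$-coordinate of $A_i(p'-p)$ is $\Delta y$ or $s\Delta x$ with $|s|\le\sigma$, which gives (b). Part (c) follows from Lemma~\ref{lem:pa}(a), since $\{I\}\cup\{P_s:|s|\le\sigma\}$ is closed under products by \eqref{eq:semigroup}. For (d), the formulas in \eqref{eq:collapse} agree where they overlap, so $c_{\psi,w}$ is continuous. The lines $x=\mathrm{const}$ through the break points of $\psi$ cut the plane into cells on which $\psi$ is affine, with slope $s\in[-\sigma,\sigma]$, and the lines $y=\psi(x)\pm w$ cut each of these into three cells, with linear parts $I,P_s,I$.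
\end{proof}

We shall use the following extension fact. A $\kappa$-Lipschitz real function $\psi$ on a nonempty subset $A$ of a metric space extends to a $\kappa$-Lipschitz function on the whole space, by McShane's formula $x\mapsto\inf_{a\in A}(\psi(a)+\kappa\operatorname{dist}(x,a))$. For finite $A\subset\mathbb{R}$ we use instead the piecewise linear interpolation, constant outside the convex hull of $A$. Thus finitely many points that pairwise satisfy $|\Delta y|\le\sigma|\Delta x|$ lie on the graph of a piecewise linear $\sigma$-Lipschitz function.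

To find strips we discretize. An \emph{$n$-square} is a set $Q=\{i/n\le x\le(i+1)/n,\ k/n\le y\le(k+1)/n\}$ with $i,k\in\mathbb{Z}$, and $p_Q$ is its center. The next lemma collects what we need about a sequence of collapses. Part (d) says that to dispose of a square it suffices to pass a graph through the current position of its center.

\begin{lemma}\label{lem:seq}
Fix a frame $(u,v)$, $\sigma>0$, $n\ge1$ and $w=(1+\sigma)/n$. Let $\psi_0,\dots,\psi_{t-1}$ $(t\ge0)$ be piecewise linear and $\sigma$-Lipschitz, $S_s=\{|y-\psi_s(x)|<w\}$, $\Phi_0=\mathrm{id}$ and $\Phi_{s+1}=c_{\psi_s,w}\circ\Phi_s$. Let $K$ be compact, $B\supset K$ bounded and open, and $O=B\cap\bigcup_{s<t}\Phi_s^{-1}(S_s)$.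
\begin{enumerate}
\item[(a)] $\Phi_s\in\mathcal{H}(u,v,\sigma)$ for all $s\le t$, and $\|\Phi_t-\mathrm{id}\|_\infty\le tw$.
\item[(b)] $O$ is open and $\Phi_t(O)$ is polygonal.
\item[(c)] $K\setminus O$ is a union of at most $2^t$ compact sets, on each of which $\Phi_t$ is a translation.
\item[(d)] If $Q$ is an $n$-square and $\Phi_s(p_Q)$ lies on the graph of $\psi_s$ for some $s<t$, then $Q\cap K\subset O$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Use Lemma~\ref{lem:H}(c),(d); each collapse moves points by a vector $\tau v$ with $|\tau|\le w$.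

(b) The set $\Phi_{s+1}(B\cap\Phi_s^{-1}(S_s))$ is a bounded subset of the graph of $\psi_s$, hence polygonal, and the later collapses preserve this by Lemma~\ref{lem:pa}(b).

(c) The complement of $S_s$ is the union of the closed sets $T_s^+=\{y\ge\psi_s(x)+w\}$ and $T_s^-=\{y\le\psi_s(x)-w\}$, on each of which $c_{\psi_s,w}$ is a translation. Since $K\subset B$, the set $K\setminus O$ is the union, over all choices of $t$ signs, of the compact sets $K\cap\bigcap_{s<t}\Phi_s^{-1}(T_s^{\pm})$, and on each of them $\Phi_t$ is a composition of $t$ translations.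

(d) Write $\Phi_s=(x,h)$, so $h(p_Q)=\psi_s(x(p_Q))$. For $p\in Q$ the coordinates of $p$ and $p_Q$ differ by at most $1/(2n)$, so Lemma~\ref{lem:H}(b) gives
\[
|h(p)-\psi_s(x(p))|\le|h(p)-h(p_Q)|+|\psi_s(x(p_Q))-\psi_s(x(p))|\le\frac{1+\sigma}{2n}+\frac{\sigma}{2n}<w .
\]
Thus $\Phi_s(p)\in S_s$, and $p\in O$ if also $p\in K\subset B$.
\end{proof}

By (a), the displacement is small when the number $t$ of strips is small compared with $n$. This is the quantitative goal of Sections~\ref{sec:steep} and~\ref{sec:flat}.

\section{How much of a Lipschitz graph a set contains}\label{sec:m}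

The obstruction to covering $K$ by few strips of one direction is a long piece of a transversal curve inside $K$: if $K$ is the segment from $0$ to $v$, the strips around graphs over the $x$-axis that cover $K$ have total vertical width at least $1$. We therefore measure such pieces. For a frame $(u,v)$, $\kappa>0$ and compact $K$ let
\[
m_{u,v,\kappa}(K)=\sup_\psi\lambda^1\{x\in\mathbb{R}: xu+\psi(x)v\in K\},
\]
where $\psi$ ranges over the $\kappa$-Lipschitz functions $\mathbb{R}\to\mathbb{R}$. The sets on the right are compact. For example, the segment from $0$ to $u+sv$ has $m_{u,v,\kappa}=1$ if $|s|\le\kappa$, and $m_{u,v,\kappa}=0$ if $|s|>\kappa$, because then a $\kappa$-Lipschitz graph meets it in at most one point. On compact sets $m=m_{u,v,\kappa}$ is monotone; it satisfies $m(K\cup K')\le m(K)+m(K')$, because for each $\psi$ the set belonging to $K\cup K'$ is the union of the other two; and it is translation invariant, because a translate of a $\kappa$-Lipschitz graph is a $\kappa$-Lipschitz graph.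

Let $K^\delta=\{p:\|p-p'\|\le\delta\text{ for some }p'\in K\}$. These sets are compact and decrease to $K$ as $\delta\downarrow0$, so $\lambda^2(K^\delta)\to\lambda^2(K)$. The squares that meet $K$ fill out a neighborhood of $K$, so we need the same semicontinuity for $m$. It rests on the compactness of $K$.

\begin{lemma}\label{lem:usc}
If $K$ is compact and $m_{u,v,\kappa}(K)<\eta$, then $m_{u,v,\kappa}(K^\delta)\le\eta$ for all sufficiently small $\delta>0$.
\end{lemma}

\begin{proof}
By monotonicity one $\delta$ suffices. If there is none, then for every $n$ there is a $\kappa$-Lipschitz $\psi_n$ such that $X_n=\{x:xu+\psi_n(x)v\in K^{1/n}\}$ has $\lambda^1(X_n)>\eta>0$. Choose $\rho$ with $|x(p)|,|y(p)|\le\rho$ on $K^1$ and let $J=[-\rho,\rho]$. Then $\emptyset\ne X_n\subset J$ and $|\psi_n|\le\rho$ on $X_n$, so $|\psi_n|\le\rho+2\kappa\rho$ on $J$. By the Arzel\`a--Ascoli theorem we may pass to a subsequence along which $\psi_n\to\psi$ uniformly on $J$; the limit is $\kappa$-Lipschitz, and we extend it to $\mathbb{R}$. Let $X=\bigcap_k\bigcup_{n\ge k}X_n$, with $n$ in the subsequence. The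 unions decrease in $k$, lie in $J$ and have measure greater than $\eta$, so $\lambda^1(X)\ge\eta$. If $x\in X$, then $xu+\psi(x)v$ is a limit of points of $K^{1/n}$ with $n\to\infty$, so it lies in $K$. Hence $m_{u,v,\kappa}(K)\ge\eta$, a contradiction.
\end{proof}

\section{Sets without long steep curves}\label{sec:steep}

Fix a frame $(u,v)$ and $\sigma>0$. Call the graphs $y=\psi(x)$ with $\psi$ $\sigma$-Lipschitz \emph{flat} and the graphs $x=\chi(y)$ with $\chi$ $(1/\sigma)$-Lipschitz \emph{steep}; the latter are measured by $m_{v,u,1/\sigma}$. Two points satisfy $|\Delta y|\le\sigma|\Delta x|$ or $|\Delta y|\ge\sigma|\Delta x|$, so they lie on a common flat graph or on a common steep graph. We encode this dichotomy as a partial order whose chains lie on steep graphs and whose antichains lie on flat ones. If steep curves are the only obstruction, short chains should give few antichains, and they do.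

\begin{lemma}\label{lem:anti}
Let $K$ be compact with $m_{v,u,1/\sigma}(K)<\eta$. Then some $F\in\mathcal{H}(u,v,\sigma)$ with $\|F-\mathrm{id}\|_\infty\le(1+\sigma)\eta$ straightens $K$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:usc} there is $\delta>0$ with $m_{v,u,1/\sigma}(K^\delta)\le\eta$. Fix $n$ with $(2+1/\sigma)/n\le\delta$, and let $A$ be the finite set of centers of the $n$-squares that meet $K$. For $p,p'\in A$ define
\[
p\prec p'\iff y(p')>y(p)\ \text{ and }\ y(p')-y(p)\ge\sigma|x(p')-x(p)|.
\]
This relation is irreflexive, and it is transitive by the triangle inequality.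

\emph{Chains have at most $\eta n$ elements.} Let $p_1\prec\dots\prec p_l$. These points pairwise satisfy $|\Delta x|\le|\Delta y|/\sigma$, so they lie on a steep graph $x=\chi(y)$. Their $y$-coordinates are distinct elements of $\frac1n(\mathbb{Z}+\frac12)$, so the intervals $J_i=[y(p_i)-\frac1{2n},y(p_i)+\frac1{2n}]$ have disjoint interiors. For $y\in J_i$ the point $\chi(y)u+yv$ is within $\frac1{2n\sigma}+\frac1{2n}$ of $p_i$, and $p_i$ is within $\frac1{2n}+\frac1{2n}$ of a point of $K$. So $\chi(y)u+yv\in K^\delta$ for all $y\in\bigcup_iJ_i$, and $l/n\le m_{v,u,1/\sigma}(K^\delta)\le\eta$.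

\emph{At most $\eta n$ antichains cover $A$.} Let the height of $p\in A$ be the largest size of a chain with top element $p$, let $t\le\eta n$ be the largest height ($t=0$ if $A=\emptyset$), and let $A_s$ be the set of points of height $s+1$, for $0\le s<t$. If $p\prec p'$, then $p'$ has greater height than $p$, so distinct points of $A_s$ are incomparable. They satisfy $|\Delta y|\le\sigma|\Delta x|$: this is trivial if $\Delta y=0$ and is the failure of the second condition in the definition of $\prec$ otherwise.

\emph{Collapsing.} Let $w=(1+\sigma)/n$ and $\Phi_0=\mathrm{id}$. Given $\Phi_s\in\mathcal{H}(u,v,\sigma)$ with $s<t$, Lemma~\ref{lem:H}(b) shows that the points of $\Phi_s(A_s)$ still satisfy $|\Delta y|\le\sigma|\Delta x|$ pairwise, as in Figure~\ref{fig:cross}. Let $\psi_s$ be a piecewise linear $\sigma$-Lipschitz function whose graph contains them, and $\Phi_{s+1}=c_{\psi_s,w}\circ\Phi_s$. Let $F=\Phi_t$ and let $O$ be as in Lemma~\ref{lem:seq}. Every point of $K$ lies in an $n$-square whose center belongs to some $A_s$, so $K\subset O$ by part (d). By (b), $F$ straightens $K$,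 and by (a), $\|F-\mathrm{id}\|_\infty\le tw\le(1+\sigma)\eta$.
\end{proof}

\section{Removing the curves of one direction}\label{sec:flat}

A general null set does contain long curves, and we remove them greedily. A graph that meets $K$ in a set of projected length $\eta$ passes near roughly $\eta n$ of the $n$-squares that meet $K$. Since $K$ is null, there are only $o(n^2)$ such squares, so the removal stops after $o(n)$ steps, and the displacement is $o(1)$. This count is the only place in the construction where measure zero is used.

Two points need care. A collapse translates the parts of $K$ above and below the strip against each other and could thereby line up a new long graph; so the greedy choice is made among the \emph{current} positions of the centers. And centers approximate points of $K$ only up to $O(1/n)$, which spoils slopes at scale $1/n$; so we collapse graphs of slope $\sigma$ in order to exclude graphs of a smaller slope $\sigma'$, and compare only points at distance at least $d/n$, with $d$ large in terms of $\sigma-\sigma'$.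

\begin{lemma}\label{lem:greedy}
Let $(u,v)$ be a frame, $0<\sigma'<\sigma$, $K$ compact and null, and $\eta,\varepsilon>0$. There are $\Phi\in\mathcal{H}(u,v,\sigma)$ with $\|\Phi-\mathrm{id}\|_\infty\le\varepsilon$ and an open set $O$ such that
\begin{enumerate}
\item[(i)] $\Phi(O)$ is polygonal;
\item[(ii)] $K'=\Phi(K\setminus O)$ is a finite union of translates of compact subsets of $K$;
\item[(iii)] $m_{u,v,\sigma'}(K')\le\eta$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $d=1+\frac{2(1+\sigma)}{\sigma-\sigma'}$. Let $\mathcal{Q}$ be the set of $n$-squares that meet $K$ and $M_n$ their number. They have disjoint interiors, area $|\det(u,v)|/n^2$ and diameter at most $2/n$, so $M_n|\det(u,v)|/n^2\le\lambda^2(K^{2/n})\to\lambda^2(K)=0$. Fix $n$ with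
\[
\frac{d(1+\sigma)}{\eta}\cdot\frac{M_n}{n^2}\le\varepsilon,
\]
and put $q=\eta n/d$ and $w=(1+\sigma)/n$.

Let $\Phi_0=\mathrm{id}$ and $\mathcal{Q}_0=\mathcal{Q}$. Given $\Phi_s$ and $\mathcal{Q}_s$, ask whether the graph of some $\sigma$-Lipschitz function contains $\Phi_s(p_Q)$ for at least $q$ squares $Q\in\mathcal{Q}_s$. If not, stop and set $t=s$. If so, let $\psi_s$ be the piecewise linear interpolation through these points, put $\Phi_{s+1}=c_{\psi_s,w}\circ\Phi_s$, and obtain $\mathcal{Q}_{s+1}$ from $\mathcal{Q}_s$ by removing all $Q$ with $\Phi_s(p_Q)$ on the graph of $\psi_s$. Each step removes at least $q>0$ squares, so the process stops with $t\le M_n/q$. Let $\Phi=\Phi_t$ and let $O$ be as in Lemma~\ref{lem:seq}. Parts (a), (b), (c) of that lemma give $\Phi\in\mathcal{H}(u,v,\sigma)$, the bound $\|\Phi-\mathrm{id}\|_\infty\le tw\le\frac{M_nd}{\eta n}\cdot\frac{1+\sigma}{n}\le\varepsilon$, and (i), (ii).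

Suppose that (iii) fails: there is a $\sigma'$-Lipschitz $\varphi$ such that the compact set $X=\{x:(x,\varphi(x))\in K'\}$ has $\lambda^1(X)>\eta$. Let $x_1=\min X$ and $x_{i+1}=\min(X\cap[x_i+d/n,\infty))$ as long as this set is nonempty. We obtain $x_1<\dots<x_l$ with gaps at least $d/n$ and $X\subset\bigcup_i[x_i,x_i+d/n]$, so $ld/n>\eta$, that is, $l>q$. Choose $p_i\in K\setminus O$ with $\Phi(p_i)=(x_i,\varphi(x_i))$ and $Q_i\in\mathcal{Q}$ with $p_i\in Q_i$. A removed square $Q$ satisfies $Q\cap K\subset O$ by Lemma~\ref{lem:seq}(d), so $Q_i\in\mathcal{Q}_t$. Let $z_i=\Phi(p_{Q_i})$. As $\Phi$ preserves $x$, we have $|x(z_i)-x_i|\le\frac1{2n}$, and Lemma~\ref{lem:H}(b) gives $|y(z_i)-\varphi(x_i)|\le\frac{1+\sigma}{2n}$. Hence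
\[
|y(z_i)-\varphi(x(z_i))|\le\frac{1+\sigma}{2n}+\frac{\sigma'}{2n}\le\frac{1+\sigma}{n}.
\]
For $i\ne k$ we have $|x(z_i)-x(z_k)|\ge\frac{d-1}{n}$, which by the choice of $d$ means $\frac{2(1+\sigma)}{n}\le(\sigma-\sigma')|x(z_i)-x(z_k)|$. Therefore
\[
|y(z_i)-y(z_k)|\le\frac{2(1+\sigma)}{n}+\sigma'|x(z_i)-x(z_k)|\le\sigma|x(z_i)-x(z_k)|.
\]
So $z_1,\dots,z_l$ lie on a $\sigma$-Lipschitz graph. They are distinct, so they come from $l>q$ distinct squares of $\mathcal{Q}_t$, and the process would not have stopped at $t$.
\end{proof}

\begin{example}[two directions]\label{ex:two}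
Take the Euclidean norm and the standard basis $\mathbf{e}_1,\mathbf{e}_2$. Let $K$ be compact and null and $0<\sigma'<\sigma$. Lemma~\ref{lem:greedy} for the frame $(\mathbf{e}_1,\mathbf{e}_2)$ gives $\Phi,O,K'$ with $m_{\mathbf{e}_1,\mathbf{e}_2,\sigma'}(K')<2\eta$. These graphs are the steep ones for the frame $(\mathbf{e}_2,\mathbf{e}_1)$ and the slope $1/\sigma'$, so Lemma~\ref{lem:anti} gives $F'\in\mathcal{H}(\mathbf{e}_2,\mathbf{e}_1,1/\sigma')$ that straightens $K'$ and moves points by at most $2\eta(1+1/\sigma')$. By Lemma~\ref{lem:pa}(c), $F'\circ\Phi$ straightens $K$. It is as close to the identity as we like, with Lipschitz bound $\sqrt{(1+\sigma^2)(1+\sigma'^{-2})}$. This bound approaches $2$ for $\sigma'=1$, $\sigma\downarrow1$, and it always exceeds $\sqrt{(1+\sigma'^2)(1+\sigma'^{-2})}=\sigma'+1/\sigma'\ge2$. To get close to $1$ we need many narrow cones.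
\end{example}

\section{Finitely many directions}\label{sec:N}

A \emph{system of directions} consists of frames $(u_j,v_j)$ and numbers $0<\sigma_j'<\sigma_j$, for $j=1,\dots,N$, such that
\begin{equation}\label{eq:cover}
\text{the open cones } D_j=\{xu_j+yv_j:|y|<\sigma_j'|x|\}\text{ cover }\mathbb{R}^2\setminus\{0\}.
\end{equation}
We write $\mathcal{H}_j=\mathcal{H}(u_j,v_j,\sigma_j)$, $\Lambda_j=\Lambda(u_j,v_j,\sigma_j)$ and $m_j=m_{u_j,v_j,\sigma_j'}$.

\begin{proposition}\label{prop:core}
Fix a system of directions. For every compact null set $K$ and every $\varepsilon>0$ there is a $\Lambda_1\cdot\Lambda_1\Lambda_2\cdots\Lambda_N$-Lipschitz map $F$ with $\|F-\mathrm{id}\|_\infty\le\varepsilon$ that straightens $K$.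
\end{proposition}

The plan is to apply Lemma~\ref{lem:greedy} in the directions $1,\dots,N$ in turn and to finish with Lemma~\ref{lem:anti} in direction $1$, which accounts for the extra factor $\Lambda_1$. Unlike in Example~\ref{ex:two}, it is not enough to make the quantities $m_j$ small. When direction $j+1$ is treated, the set is cut into up to $2^t$ pieces that are translated separately, and subadditivity gives only $m_i(K')\le2^tm_i(K)$ for an earlier direction $i$, with no control of $t$. The value that survives is $m_i=0$. It is also the value $0$ that lets us pass from the $N$ narrow cones to the steep curves of Lemma~\ref{lem:anti}, whose directions may wander between the cones. This is where \eqref{eq:cover} is used.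

\begin{lemma}\label{lem:nocurve}
Let $K$ be compact with $m_j(K)=0$ for $j=1,\dots,N$. Then $m_{u,v,\kappa}(K)=0$ for every frame $(u,v)$ and every $\kappa>0$.
\end{lemma}

\begin{proof}
Let $\psi$ be $\kappa$-Lipschitz, $\Gamma(\tau)=\tau u+\psi(\tau)v$, and suppose that the compact set $Y=\{\tau:\Gamma(\tau)\in K\}$ has positive measure. We look for a subset of positive measure on which all chords of $\Gamma$ lie in one cone. Note that $\overline{D_j}=\{xu_j+yv_j:|y|\le\sigma_j'|x|\}$. For $1\le j\le N$ and $k\ge1$ let
\[
Y_{j,k}=\{\tau\in Y:\ \Gamma(\tau^*)-\Gamma(\tau)\in\overline{D_j}\ \text{ whenever }|\tau^*-\tau|<1/k\}.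
\]
This set is closed: if $\tau_i\to\tau$ with $\tau_i\in Y_{j,k}$ and $|\tau^*-\tau|<1/k$, then $|\tau^*-\tau_i|<1/k$ for large $i$, and $\overline{D_j}$ is closed. A Lipschitz function on $\mathbb{R}$ is differentiable almost everywhere. If $\psi$ is differentiable at $\tau\in Y$, then $\Gamma'(\tau)=u+\psi'(\tau)v\ne0$ lies in some $D_j$ by \eqref{eq:cover}. As $D_j$ is open, the difference quotients $(\Gamma(\tau^*)-\Gamma(\tau))/(\tau^*-\tau)$ lie in $D_j$ for $\tau^*\ne\tau$ near $\tau$, and $D_j$ is invariant under multiplication by nonzero scalars; so $\tau\in Y_{j,k}$ for some $k$. Thus countably many sets $Y_{j,k}$ cover almost all of $Y$, one of them has positive measure, and so does $Z=Y_{j,k}\cap J$ for some closed interval $J$ of length less than $1/k$.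

Let $x_j,y_j$ denote coordinates in the frame $(u_j,v_j)$. For $\tau_1,\tau_2\in Z$ the chord $r=\Gamma(\tau_1)-\Gamma(\tau_2)$ lies in $\overline{D_j}$, so $|y_j(r)|\le\sigma_j'|x_j(r)|$. Hence $\Gamma(Z)\subset K$ lies on the graph, in the frame $(u_j,v_j)$, of a $\sigma_j'$-Lipschitz function defined on the compact set $X=x_j(\Gamma(Z))$, which we extend to $\mathbb{R}$; therefore $m_j(K)\ge\lambda^1(X)$. On the other hand, $\tau_1-\tau_2$ is the $u$-coordinate of $r$, a linear functional of some norm $c$, so
\[
|\tau_1-\tau_2|\le c\|r\|\le c\,(|x_j(r)|+|y_j(r)|)\le c\,(1+\sigma_j')|x_j(r)|.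
\]
Thus $Z$ is the image of $X$ under a Lipschitz map. Such a map sends sets of $\lambda^1$-measure zero to sets of measure zero, so $\lambda^1(X)>0$ and $m_j(K)>0$, a contradiction.
\end{proof}

It remains to reach the value $0$, while Lemma~\ref{lem:greedy} gives only $m_{j+1}\le\eta$, and an infinite composition of collapses need not be piecewise affine. We iterate Lemma~\ref{lem:greedy} with $\eta\to0$, enclose the remainders in nested compact neighborhoods, and apply induction to their intersection, where $m_{j+1}$ vanishes. The map so obtained straightens an open neighborhood of the intersection, and by compactness this neighborhood contains one of the remainders. This is why we carry neighborhoods throughout. All iterates lie in $\mathcal{H}_{j+1}$, so together they cost $\Lambda_{j+1}$ once.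

\begin{proof}[Proof of Proposition~\ref{prop:core}]
For $0\le j\le N$ consider the statement
\begin{quote}
$(C_j)$: for every compact null set $K$ with $m_i(K)=0$ for $1\le i\le j$ and every $\varepsilon>0$, there is a $\Lambda_1\cdot\Lambda_{j+1}\cdots\Lambda_N$-Lipschitz map $F$ with $\|F-\mathrm{id}\|_\infty\le\varepsilon$ that straightens $K$.
\end{quote}
The proposition is $(C_0)$. For $(C_N)$, where the constant is $\Lambda_1$, Lemma~\ref{lem:nocurve} gives $m_{v_1,u_1,1/\sigma_1}(K)=0$, and we apply Lemma~\ref{lem:anti} with $\eta=\varepsilon/(1+\sigma_1)$ and Lemma~\ref{lem:H}(a). Now let $0\le j<N$, assume $(C_{j+1})$, and let $K,\varepsilon$ be as in $(C_j)$.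

\emph{The iteration.} Put $K_0=K$, $\delta_0=\varepsilon/2$ and $W_0=K_0^{\delta_0}$. Let $k\ge1$, and suppose that $K_{k-1}$ is compact and null with $m_i(K_{k-1})=0$ for $i\le j$, and that $\delta_{k-1}>0$. Lemma~\ref{lem:greedy}, applied to $K_{k-1}$ in direction $j+1$, gives $\Phi_k\in\mathcal{H}_{j+1}$ with $\|\Phi_k-\mathrm{id}\|_\infty\le\delta_{k-1}/2$, an open set $O_k$ with $\Phi_k(O_k)$ polygonal, and $K_k=\Phi_k(K_{k-1}\setminus O_k)$ with $m_{j+1}(K_k)\le\frac1{2k}$. By part (ii) of that lemma, $K_k$ is compact and null, and $m_i(K_k)=0$ for $i\le j$, since $m_i$ is monotone, subadditive and translation invariant. By Lemma~\ref{lem:usc} we can choose $\delta_k\in(0,\delta_{k-1}/2]$ so small that $W_k=K_k^{\delta_k}$ satisfies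
\[
m_i(W_k)\le\tfrac1k\quad(1\le i\le j+1),\qquad\lambda^2(W_k)\le\tfrac1k .
\]
A point within $\delta_k$ of $\Phi_k(p)$, with $p\in K_{k-1}$, is within $\delta_k+\delta_{k-1}/2\le\delta_{k-1}$ of $p$. So $W_k\subset W_{k-1}$.

\emph{The limit set.} The set $K_\infty=\bigcap_kW_k$ is compact and null, and $m_i(K_\infty)=0$ for $i\le j+1$ by monotonicity. By $(C_{j+1})$ there are a piecewise affine, $\Lambda_1\cdot\Lambda_{j+2}\cdots\Lambda_N$-Lipschitz map $F'$ with $\|F'-\mathrm{id}\|_\infty\le\varepsilon/2$ and an open set $V'\supset K_\infty$ with $F'(V')$ polygonal. The compact sets $W_k\setminus V'$ decrease and have empty intersection, so $K_k\subset W_k\subset V'$ for some $k\ge1$. For this $k$ the map $F'$ straightens $K_k$.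

\emph{Return to $K$.} By Lemma~\ref{lem:pa}(c), $F'\circ\Phi_k$ straightens $K_{k-1}$, then $F'\circ\Phi_k\circ\Phi_{k-1}$ straightens $K_{k-2}$, and after $k$ steps $F=F'\circ\Psi$ with $\Psi=\Phi_k\circ\dots\circ\Phi_1$ straightens $K_0=K$. By Lemma~\ref{lem:H}(c),(a), $\Psi\in\mathcal{H}_{j+1}$ is $\Lambda_{j+1}$-Lipschitz, so $F$ has the required Lipschitz constant. Since $\delta_{l}\le2^{-l}\delta_0$,
\[
\|F-\mathrm{id}\|_\infty\le\frac{\varepsilon}{2}+\sum_{l=1}^k\frac{\delta_{l-1}}{2}\le\frac{\varepsilon}{2}+\delta_0=\varepsilon .
\]
This proves $(C_j)$, and $(C_0)$ follows by downward induction.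
\end{proof}

\section{From almost contractions to contractions; the Euclidean case}\label{sec:euclid}

The map of Proposition~\ref{prop:core} is close to the identity on the whole plane. Scaling it down keeps this property only on bounded sets, which is all that the theorems require.

\begin{lemma}\label{lem:scale}
Let $\|\cdot\|$ be a norm such that for every $T>1$ there is a system of directions with $\Lambda_1\prod_{j=1}^N\Lambda_j\le T$. Then for every compact null set $K$ and every $\varepsilon>0$ there is a map $f$ that is $1$-Lipschitz for $\|\cdot\|$, straightens $K$, and satisfies $\|f(x)-x\|\le\varepsilon$ for $x\in K$.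
\end{lemma}

\begin{proof}
Let $\|x\|\le R$ on $K$ and choose $T>1$ with $(1-T^{-1})(R+\varepsilon)\le\varepsilon/2$. Proposition~\ref{prop:core} gives a $T$-Lipschitz map $F$ that straightens $K$, with $\|F-\mathrm{id}\|_\infty\le\varepsilon/2$. Then $f=T^{-1}F$ is $1$-Lipschitz and straightens $K$, and for $x\in K$
\[
\|f(x)-x\|\le\|F(x)-x\|+(1-T^{-1})\|F(x)\|\le\frac{\varepsilon}{2}+(1-T^{-1})\Bigl(R+\frac{\varepsilon}{2}\Bigr)\le\varepsilon .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We verify the hypothesis of Lemma~\ref{lem:scale} for the Euclidean norm. Let $N\ge4$. For $j=1,\dots,N$ let $u_j$ be the unit vector at angle $(j-1)\pi/N$, let $v_j$ be its rotation by $\pi/2$, and put $\sigma_j=\tan\frac{\pi}{N}$, $\sigma_j'=\tan\frac{3\pi}{4N}$. The cone $D_j$ consists of the nonzero vectors at angle less than $\frac{3\pi}{4N}$ from the line $\mathbb{R}u_j$. Every nonzero vector is within the angle $\frac{\pi}{2N}$ of one of these lines, so \eqref{eq:cover} holds. The frames are orthonormal, so $\Lambda_j=\sqrt{1+\tan^2(\pi/N)}=1/\cos(\pi/N)$. By $\cos\alpha\ge1-\alpha^2/2$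 and Bernoulli's inequality,
\[
\Bigl(\Lambda_1\prod_{j=1}^N\Lambda_j\Bigr)^{-1}=\cos^{N+1}\frac{\pi}{N}\ge1-\frac{(N+1)\pi^2}{2N^2}\longrightarrow1\qquad(N\to\infty).
\]
Lemma~\ref{lem:scale} with $K=C$ now gives the theorem.
\end{proof}

\section{Arbitrary norms}\label{sec:norm}

We prove that (1) implies (2) in Theorem~\ref{thm:class}. It suffices to verify the hypothesis of Lemma~\ref{lem:scale} for the given norm: then the lemma applies to $K=\overline{E}$, and we restrict $f$ to $E$.

The Euclidean estimate $|u+sv|=1+O(s^2)$ fails in general. For the norm $|x|+|y|$ and the frame $(\mathbf{e}_1,\mathbf{e}_2)$ we have $\|u+sv\|=1+|s|$, and $N$ factors of size $1+c/N$ with fixed $c>0$ do not multiply to something close to $1$. But for $u=(\frac12,\frac12)$ and $v=(\frac12,-\frac12)$ we have $\|u+sv\|=1$ for $|s|\le1$. In general we take $v$ parallel to a supporting line of the unit ball at $u$. The cost is then $1+\sigma\cdot(\text{turning of the supporting line near }u)$, and the total turning is finite by convexity.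

Let $a|p|\le\|p\|\le b|p|$ with $0<a\le b$, and let $\|\ell\|_*=\sup_{\|p\|\le1}|\ell(p)|$ be the dual norm of a linear functional $\ell$. For $\theta\in\mathbb{R}$ let $u(\theta)$ be the positive multiple of $(\cos\theta,\sin\theta)$ with $\|u(\theta)\|=1$. By the Hahn--Banach theorem there is, for $\theta\in[0,\pi)$, a functional $\ell_\theta$ with $\|\ell_\theta\|_*=1$ and $\ell_\theta(u(\theta))=1$. Extend the definition by $\ell_{\theta+\pi}=-\ell_\theta$; both properties persist because $u(\theta+\pi)=-u(\theta)$. Note that $\ell_\theta(p)=\|p\|$ for every positive multiple $p$ of $u(\theta)$.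

\begin{lemma}\label{lem:BV}
The variation $\mathcal{V}=\sup\sum_i\|\ell_{\theta_{i+1}}-\ell_{\theta_i}\|_*$, taken over all finite sequences $-\pi\le\theta_0<\theta_1<\dots\le2\pi$, is finite.
\end{lemma}

\begin{proof}
Since $\|\ell\|_*\le a^{-1}(|\ell(\mathbf{e}_1)|+|\ell(\mathbf{e}_2)|)$, it suffices to show that the functions $\theta\mapsto\ell_\theta(\mathbf{e}_i)$, which are bounded by $b$, are monotone on each of finitely many open intervals that cover $[-\pi,2\pi]$ up to finitely many points. Let $k(t)=\|\mathbf{e}_1+t\mathbf{e}_2\|$, let $\theta,\theta'\in(-\frac{\pi}{2},\frac{\pi}{2})$, $t=\tan\theta$, $t'=\tan\theta'$. As $\mathbf{e}_1+t\mathbf{e}_2$ is a positive multiple of $u(\theta)$,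
\[
k(t')\ge\ell_\theta(\mathbf{e}_1+t'\mathbf{e}_2)=k(t)+(t'-t)\ell_\theta(\mathbf{e}_2).
\]
Adding the same inequality with $\theta,\theta'$ exchanged gives $(t'-t)(\ell_{\theta'}(\mathbf{e}_2)-\ell_\theta(\mathbf{e}_2))\ge0$. So $\ell_\theta(\mathbf{e}_2)$ is monotone on $(-\frac{\pi}{2},\frac{\pi}{2})$, and on the translates of this interval by multiples of $\pi$, because $\ell_{\theta+\pi}=-\ell_\theta$. With $\|t\mathbf{e}_1+\mathbf{e}_2\|$ and $t=\cot\theta$ in place of $k(t)$ and $\tan\theta$, the same computation shows that $\ell_\theta(\mathbf{e}_1)$ is monotone on $(0,\pi)$ and its translates by multiples of $\pi$.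
\end{proof}

Next we compare slopes in an adapted frame with Euclidean angles, uniformly in $\theta$. Put $c_1=\frac{a}{3b}$ and $c_2=\frac{\pi b}{2a}$.

\begin{lemma}\label{lem:angle}
Let $u=u(\theta)$ and $v\in\ker\ell_\theta$ with $\|v\|=1$. Then $\|xu+yv\|\ge|x|$ for all $x,y$. For $|s|\le\frac{a}{2b}$ the vector $u+sv$ is a positive multiple of $u(\theta+\omega(s))$, where $\omega$ is continuous, $c_1|s|\le|\omega(s)|\le c_2|s|$, and $\omega(s)$, $\omega(-s)$ have opposite signs for $s\ne0$.
\end{lemma}

\begin{proof}
First, $\|xu+yv\|\ge|\ell_\theta(xu+yv)|=|x|$. Hence $\|v-tu\|\ge\max(|t|,1-|t|)\ge\frac12$ for all $t$, and the Euclidean distance $\rho=|\det(u,v)|/|u|$ of $v$ from the line $\mathbb{R}u$ satisfies $\frac1{2b}\le\rho\le|v|\le\frac1a$. Let $|s|\le\frac{a}{2b}\le\frac12$. Then $1\le\|u+sv\|\le\frac32$, so $\frac1b\le|u+sv|\le\frac{3}{2a}$. Also $\langle u,u+sv\rangle\ge|u|(|u|-|s||v|)\ge|u|(\frac1b-\frac1{2b})>0$, so the signed angle $\omega(s)$ from $u$ to $u+sv$ lies in $(-\frac{\pi}{2},\frac{\pi}{2})$ and is determined by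
\[
\sin\omega(s)=\frac{\det(u,u+sv)}{|u|\,|u+sv|}=\frac{s\det(u,v)}{|u|\,|u+sv|}.
\]
This gives continuity and the sign property, and $|\sin\omega(s)|=|s|\rho/|u+sv|$ lies between $\frac{a}{3b}|s|$ and $\frac{b}{a}|s|$. Finally $|\sin\omega|\le|\omega|\le\frac{\pi}{2}|\sin\omega|$ on $[-\frac{\pi}{2},\frac{\pi}{2}]$.
\end{proof}

\begin{proof}[Proof that (1) implies (2)]
Let $0<\sigma\le\frac{a}{2b}$, $\sigma'=\sigma/2$ and $N=\lceil\pi/(c_1\sigma')\rceil$. Since $c_1\sigma'\le\pi$, we have $N\le2\pi/(c_1\sigma')$, and so
\begin{equation}\label{eq:spacing}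
\frac{c_1\sigma}{4}\le\frac{\pi}{N}\le c_1\sigma'.
\end{equation}
Put $\theta_j=(j-1)\pi/N$, $u_j=u(\theta_j)$, choose $v_j\in\ker\ell_{\theta_j}$ with $\|v_j\|=1$, and let $\sigma_j=\sigma$, $\sigma_j'=\sigma'$.

\emph{The cones cover.} In Lemma~\ref{lem:angle} for $\theta_j$, the values $\omega(\pm\sigma')$ have opposite signs and absolute value at least $c_1\sigma'$. By the intermediate value theorem every angle in $(-c_1\sigma',c_1\sigma')$ is $\omega(s)$ for some $|s|<\sigma'$. As $D_j$ contains all nonzero multiples of $u_j+sv_j$ for $|s|<\sigma'$, it contains all nonzero vectors whose angle is within less than $c_1\sigma'$ of $\theta_j$ modulo $\pi$. Every angle is within $\frac{\pi}{2N}<c_1\sigma'$ of some $\theta_j$ modulo $\pi$, so \eqref{eq:cover} holds.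

\emph{The cost of one direction.} Let $I_j=[\theta_j-c_2\sigma,\theta_j+c_2\sigma]$, which lies in $[-\pi,2\pi]$ because $c_2\sigma\le\pi/4$, and let $\operatorname{osc}_j=\sup_{\theta,\theta'\in I_j}\|\ell_\theta-\ell_{\theta'}\|_*\le2$. For $|s|\le\sigma$ the vector $u_j+sv_j$ is a positive multiple of $u(\theta)$ for some $\theta\in I_j$, and $\ell_{\theta_j}(v_j)=0$, so
\[
\|u_j+sv_j\|=\ell_\theta(u_j)+s(\ell_\theta-\ell_{\theta_j})(v_j)\le1+\sigma\operatorname{osc}_j .
\]
Together with $\|P_s(xu_j+yv_j)\|=|x|\,\|u_j+sv_j\|$ and $|x|\le\|xu_j+yv_j\|$, this gives $\Lambda_j\le1+\sigma\operatorname{osc}_j$.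

\emph{The total cost.} The intervals $I_j$ overlap boundedly. Let $r=\lfloor8c_2/c_1\rfloor+1$. If $j\ne j'$ are congruent modulo $r$, then by \eqref{eq:spacing} $|\theta_j-\theta_{j'}|\ge r\pi/N\ge rc_1\sigma/4>2c_2\sigma$, so $I_j\cap I_{j'}=\emptyset$. For pairwise disjoint intervals the oscillations sum to at most $\mathcal{V}$, since one pair of points from each interval can be arranged in a single increasing sequence. Hence $\sum_j\operatorname{osc}_j\le r\mathcal{V}$, where $r$ and $\mathcal{V}$ do not depend on $\sigma$, and
\[
\Lambda_1\prod_{j=1}^N\Lambda_j\le\exp\bigl(\sigma(2+r\mathcal{V})\bigr)\longrightarrow1\qquad(\sigma\to0).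
\]
Lemma~\ref{lem:scale} applies.
\end{proof}

\section{Necessity of measure zero}\label{sec:nec}

That (2) implies (3) is immediate with $L=1$, since a finite union of segments is compact and null. It remains to prove that (3) implies (1). A continuous map of a disc that is close to the identity covers a smaller disc, by Brouwer's fixed point theorem. Near a density point a set of positive measure fills almost all of a disc; the fixed constant $L$ lets us fill in the rest at a small cost in both displacement and area.

We need one estimate: if $g\colon\mathbb{R}^2\to\mathbb{R}^2$ is $L'$-Lipschitz for $|\cdot|$, then $g(A)$ has outer measure at most $2L'^2\lambda^2(A)$ for measurable $A$. Indeed, a square of side $s$ is mapped into a disc of radius $L's/\sqrt2$, of area at most $2L'^2s^2$, and $A$ can be covered by countably many squares of total area arbitrarily close to $\lambda^2(A)$.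

\begin{proof}[Proof that (3) implies (1)]
Taking $\varepsilon=1$ in (3), we see that $E$ lies within bounded distance of a compact set, so $E$ is bounded and $C=\overline{E}$ is compact. A map $f$ as in (3) extends by continuity to $C$ with the same Lipschitz constant and displacement bound, and $f(C)$ lies in the same compact null set. With $a,b$ as in Section~\ref{sec:norm}, $f$ is $(Lb/a)$-Lipschitz for $|\cdot|$ and $|f(x)-x|\le\varepsilon/a$. McShane's formula, applied to each coordinate, extends $f$ to a map $\tilde f\colon\mathbb{R}^2\to\mathbb{R}^2$ that is $L'$-Lipschitz for $|\cdot|$, where $L'=\sqrt2\,Lb/a$ does not depend on $\varepsilon$.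

Suppose that $\lambda^2(C)>0$. Write $B(z,r)$ for the open Euclidean disc. By the Lebesgue density theorem there is $z_0$ with $\lambda^2(B(z_0,r)\setminus C)/r^2\to0$ as $r\to0$; after a translation $z_0=0$, and we put $B_r=B(0,r)$. Choose $\tau\in(0,1)$ with $(2+L')\tau\le\frac12$, then $r>0$ with $\lambda^2(B_r\setminus C)<\pi\tau^2r^2/4$, and then $f$ as in (3) with $\varepsilon=a\tau r$, so that $|f(x)-x|\le\tau r$ on $C$.

Let $z\in\overline{B_r}$. The disc $B((1-\frac{\tau}{2})z,\frac{\tau r}{2})$ is contained in $B_r\cap B(z,\tau r)$ and has area $\pi\tau^2r^2/4$, so it contains a point $x\in C$. Then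
\[
|\tilde f(z)-z|\le|\tilde f(z)-f(x)|+|f(x)-x|+|x-z|\le(L'+2)\tau r\le\frac r2 .
\]
For $|p|\le r/2$ the continuous map $z\mapsto p+z-\tilde f(z)$ therefore sends $\overline{B_r}$ into itself. By Brouwer's theorem it has a fixed point $z$, and $\tilde f(z)=p$. Hence $\overline{B_{r/2}}\subset f(C)\cup\tilde f(\overline{B_r}\setminus C)$. Since $f(C)$ is null and $L'\tau\le\frac12$,
\[
\frac{\pi r^2}{4}\le0+2L'^2\cdot\frac{\pi\tau^2r^2}{4}\le\frac12\cdot\frac{\pi r^2}{4},
\]
a contradiction. So $\lambda^2(\overline{E})=0$, and the proof of Theorem~\ref{thm:class} is complete.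
\end{proof}

\begin{thebibliography}{1}

\bibitem{BEM}
Rich\'ard Balka, M\'arton Elekes, Andr\'as M\'ath\'e,
\emph{Answer to a question of Kolmogorov},
arXiv:1210.5758 (2012).

\end{thebibliography}
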